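\title{An embedding of extension graphs need not come from a coarse embedding of right-angled Artin groups}

\begin{abstract}
We construct finite graphs $\Gamma$ and $\Lambda$, with $21$ and $22$ vertices, such that the extension graph $\Gamma^{\mathrm{ext}}$ embeds in $\Lambda^{\mathrm{ext}}$ as a subgraph, while the right-angled Artin group $A_\Gamma$ has no quasiisometric embedding, and not even a coarse embedding, into $A_\Lambda$. A variant gives two graphs whose extension graphs embed in each other, although one of the groups does not coarsely embed in the other. The mechanism is that $\mathbb Z^3$ injects into $\mathbb Z^2$, but not by a Lipschitz map.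
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a finite simplicial graph; we write $v\sim w$ when $v,w$ are joined by an edge. The \emph{right-angled Artin group} $A_X$ has one generator for each vertex of $X$ and one relation $vw=wv$ for each edge $v\sim w$. It carries the word metric $d(p,q)=|p^{-1}q|$ for these generators. Complete graphs give the groups $\mathbb Z^n$, and graphs without edges give free groups. The \emph{extension graph} $X^{\mathrm{ext}}$ of Kim and Koberda has as vertices the conjugates $gvg^{-1}$ of the generators, and two distinct vertices are joined when they commute in $A_X$.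

Geometrically, $gvg^{-1}$ translates the line $g\langle v\rangle$ of the Cayley graph, and $g\langle v\rangle$, $g'\langle v\rangle$ give the same vertex exactly when $g^{-1}g'$ commutes with $v$, in which case the two lines are parallel. Adjacent vertices can always be written as $gvg^{-1}$, $gwg^{-1}$ with $v\sim w$ (Lemma~\ref{lem:ext}), so they are the two directions of the plane $g\langle v,w\rangle$. Thus $X^{\mathrm{ext}}$ records the standard lines of $A_X$ up to parallelism, and which pairs of them span a plane.

An \emph{embedding} of graphs means an injective map on vertices that sends edges to edges; the image need not be an induced subgraph. A map $f$ of metric spaces is a \emph{coarse embedding} if there are real functions $\rho_-,\rho_+$ on $[0,\infty)$, with $\rho_-(s)\to\infty$ as $s\to\infty$, such that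
\[
\rho_-(d(x,y))\le d(f(x),f(y))\le\rho_+(d(x,y))\qquad\text{for all }x,y.
\]
It is a \emph{quasiisometric embedding} if one can take $\rho_\pm(s)=\lambda^{\pm1}s\pm c$ for some $\lambda\ge1$, $c\ge0$.

The following results are known; they motivate the question and are not used in the proofs.
\begin{enumerate}
\item[(i)] In many situations, a quasiisometric embedding $A_\Gamma\to A_\Lambda$ induces an embedding $\Gamma^{\mathrm{ext}}\to\Lambda^{\mathrm{ext}}$.
\item[(ii)] For cycles $C_m,C_n$ with $m,n\ge4$, there is a quasiisometric embedding $A_{C_m}\to A_{C_n}$ if and only if $m=n$ or $m=n+p(n-4)+q(n-2)$ for some integers $p\ge1$, $q\ge0$.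
\item[(iii)] An embedding $\Gamma\to\Lambda^{\mathrm{ext}}$ does not imply a quasiisometric embedding $A_\Gamma\to A_\Lambda$: the cycle $C_{2n-2}$ is a subgraph of $C_n^{\mathrm{ext}}$, but $A_{C_{2n-2}}$ does not quasiisometrically embed in $A_{C_n}$ for $n>6$.
\end{enumerate}
By (iii), embedding the finite graph $\Gamma$ in $\Lambda^{\mathrm{ext}}$ is too weak a hypothesis for a converse of (i). The next candidate is to embed all of $\Gamma^{\mathrm{ext}}$. This is the question of Bader, Bensaid and Petyt~\cite{BBP}.

\medskip
\noindent\textbf{Question.} \emph{Let $\Gamma,\Lambda$ be finite simplicial graphs. If $\Gamma^{\mathrm{ext}}$ embeds in $\Lambda^{\mathrm{ext}}$, is there a quasiisometric embedding $A_\Gamma\to A_\Lambda$?}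
\medskip

The simplest cases suggest a positive answer. For complete graphs $K_n^{\mathrm{ext}}=K_n$, and both $K_m\to K_n$ and $\mathbb Z^m\to\mathbb Z^n$ exist exactly when $m\le n$ (for the groups, compare the growth of balls). For edgeless graphs with at least two vertices, the extension graphs are all countably infinite and edgeless, and the free groups of rank at least two all embed quasiisometrically in each other. The second case also contains a warning. In the free group on $a,c$, the lines $a^n\langle c\rangle$ are attached to the line $\langle a\rangle$ at the positions $n\in\mathbb Z$, but the vertices $a^nca^{-n}$ form an unstructured countable set: the extension graph has forgotten $n$. Our examples turn this loss of metric information into a negative answer.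

Indices $i$ run over $\mathbb Z/5$. Let $\Delta$ be the graph with vertices $v_i$ and $M_i=\{m_i^1,m_i^2,m_i^3\}$, in which $v_i\sim v_{i+1}$ and each $\{v_i\}\cup M_i$ is a $4$-clique. Define (Figure~\ref{fig:graphs})
\begin{itemize}
\item $\Gamma=\Delta\cup\{t\}$, with $t$ adjacent exactly to $v_1$ and $v_2$;
\item $\Lambda=\Delta\cup\{h_1,h_2\}$, with each of $h_1,h_2$ adjacent exactly to $v_1,\dots,v_5$.
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={font=\small}]
\foreach \x in {0,6.2}{
\begin{scope}[xshift=\x cm]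
\foreach \i in {1,...,5}{
\draw ({198-72*\i}:1.5)--({126-72*\i}:1.5);
\draw ({198-72*\i}:1.5)--({210-72*\i}:2.4)--({186-72*\i}:2.4)--cycle;
\draw ({198-72*\i}:1.5)--({198-72*\i}:2.05)--({210-72*\i}:2.4);
\draw ({198-72*\i}:2.05)--({186-72*\i}:2.4);
\fill ({198-72*\i}:1.5) circle (1.6pt) ({198-72*\i}:2.05) circle (1.3pt) ({210-72*\i}:2.4) circle (1.3pt) ({186-72*\i}:2.4) circle (1.3pt);
\node at ({214-72*\i}:1.72) {$v_{\i}$};
}
\end{scope}}
\draw (126:1.5)--(0,0.4)--(54:1.5);
\fill (0,0.4) circle (1.6pt) node[below] {$t$};
\begin{scope}[xshift=6.2cm]
\foreach \i in {1,...,5}{\draw[gray] (-0.45,0)--({198-72*\i}:1.5)--(0.45,0);}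
\fill (-0.45,0) circle (1.6pt) (0.45,0) circle (1.6pt);
\node at (-0.78,0.14) {$h_1$};
\node at (0.78,0.14) {$h_2$};
\end{scope}
\end{tikzpicture}
\caption{The graphs $\Gamma$ (left) and $\Lambda$ (right). Both contain the pentagon $v_1,\dots,v_5$ with a $4$-clique attached at each $v_i$. In $\Gamma$ the extra vertex $t$ is adjacent to $v_1,v_2$ only. In $\Lambda$ the extra vertices $h_1,h_2$ are adjacent to all five $v_i$ and not to each other.}
\label{fig:graphs}
\end{figure}

\begin{theorem}\label{thm:A}
\begin{enumerate}
\item[(1)] There is an embedding $\Gamma^{\mathrm{ext}}\to\Lambda^{\mathrm{ext}}$.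
\item[(2)] There is no coarse embedding $A_\Gamma\to A_\Lambda$; in particular, there is no quasiisometric embedding.
\end{enumerate}
\end{theorem}

So the answer to the Question is no. It remains no if the extension graphs embed in both directions.

\begin{theorem}\label{thm:B}
Let $\Gamma'=\Gamma\sqcup\Lambda$ and $\Lambda'=\Lambda\sqcup K_1$. Then $\Gamma'^{\,\mathrm{ext}}$ and $\Lambda'^{\,\mathrm{ext}}$ embed in each other, and $A_{\Lambda'}$ quasiisometrically embeds in $A_{\Gamma'}$, but $A_{\Gamma'}$ does not coarsely embed in $A_{\Lambda'}$.
\end{theorem}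

The idea is to count pentagons through the edge $v_1v_2$. In $\Gamma^{\mathrm{ext}}$ there is a family of them indexed by $\langle v_1,v_2,t\rangle\cong\mathbb Z^3$. In $\Lambda^{\mathrm{ext}}$ they are indexed by $\langle v_1,v_2\rangle\cong\mathbb Z^2$, because conjugation by $h_1,h_2$ fixes every $v_i$. A graph embedding needs only an injection $\mathbb Z^3\to\mathbb Z^2$, whereas a coarse embedding forces this injection to be Lipschitz up to an additive constant, which growth forbids. Section~\ref{sec:pent} carries out this computation, and Section~\ref{sec:emb} spreads the injection over the whole extension graph. The vertices $h_1,h_2$ are there to receive the conjugates of $t$. The cliques $M_i$ are there so that a coarse embedding has to respect the lines $g\langle v_i\rangle$; this is the content of Sections~\ref{sec:tools} and~\ref{sec:noemb}. Theorem~\ref{thm:B} is deduced in Section~\ref{sec:B}.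

\section{Right-angled Artin groups}\label{sec:raag}

In this section $X$ is a simplicial graph with vertex set $V$, and $A=A_X$. For $v\in V$ let $\mathrm{Lk}(v)$ be the set of neighbors of $v$ and $\mathrm{St}(v)=\mathrm{Lk}(v)\cup\{v\}$. Centralizers are denoted $C(\cdot)$.

\begin{lemma}\label{lem:retract}
For $S\subset V$, fixing the generators in $S$ and killing the others defines a $1$-Lipschitz retraction $r_S\colon A\to\langle S\rangle$. The subgroup $\langle S\rangle$ is the right-angled Artin group of the subgraph induced on $S$, it is isometrically embedded, and $\langle S\rangle\cap\langle S'\rangle=\langle S\cap S'\rangle$.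
\end{lemma}

\begin{proof}
Let $X_S$ be the induced subgraph. The rule sends each relator of $A$ to a relator of $A_{X_S}$ or to $1$, so it defines a homomorphism $A\to A_{X_S}$, which is left inverse to the natural map $A_{X_S}\to A$ and does not increase word length. This gives the first three claims. If $x\in\langle S\rangle\cap\langle S'\rangle$, then $x=r_Sr_{S'}(x)=r_{S\cap S'}(x)$.
\end{proof}

\subsection*{Stars of groups}
Let $A_0,B_1,\dots,B_k$ be groups, and for each $j$ let $D_j$ be a group given as a subgroup of both $A_0$ and $B_j$. The group $G$ obtained from the free product of $A_0,B_1,\dots,B_k$ by identifying the two copies of each $D_j$ is a \emph{star of groups} with \emph{center} $A_0$, \emph{leaves} $B_j$ and \emph{edge groups} $D_j$. The groups $A_0,B_j$ inject into $G$. The graph $T$ with vertices the cosets $gA_0$, $gB_j$ and edges the cosets $gD_j$, where $gD_j$ joins $gA_0$ to $gB_j$, is a tree, the \emph{Bass--Serre tree}. The group $G$ acts on $T$ on the left, and the stabilizer of a coset $gH$ is $gHg^{-1}$. For $k=1$ this is the amalgam $A_0*_{D_1}B_1$, and the normal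 form theorem says that a nonempty product whose factors lie alternately in $A_0\setminus D_1$ and $B_1\setminus D_1$ is nontrivial.

Suppose $V=S_0\cup S_1\cup\dots\cup S_k$, the sets $S_j\setminus S_0$ are pairwise disjoint, and every edge of $X$ lies in some $S_j$, $0\le j\le k$. Comparing presentations,
\begin{equation}\label{eq:star}
A\text{ is the star with center }\langle S_0\rangle,\text{ leaves }\langle S_j\rangle\text{ and edge groups }\langle S_0\cap S_j\rangle .
\end{equation}

\subsection*{Centralizers and adjacency}
The first statement is due to Servatius~\cite{Servatius}; we include the short argument.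

\begin{lemma}\label{lem:central}
For $v\in V$ and $k\ne0$, $C(v^k)=\langle\mathrm{St}(v)\rangle$.
\end{lemma}

\begin{proof}
By \eqref{eq:star}, $A=\langle\mathrm{St}(v)\rangle*_{\langle\mathrm{Lk}(v)\rangle}\langle V\setminus\{v\}\rangle$. The element $v^k$ fixes the vertex $\langle\mathrm{St}(v)\rangle$ of $T$. It fixes no edge, because the conjugates of $\langle\mathrm{Lk}(v)\rangle$ are killed by $r_{\{v\}}$ and $v^k$ is not. Fixed sets in a tree are connected, so $v^k$ fixes exactly one vertex, and $C(v^k)$ fixes it too. Hence $C(v^k)\subset\langle\mathrm{St}(v)\rangle$, and the reverse inclusion is clear.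
\end{proof}

The image of $gvg^{-1}$ in the abelianization $\mathbb Z^V$ is the basis vector $v$. So each vertex $gvg^{-1}$ of $X^{\mathrm{ext}}$ has a well-defined \emph{label} $v$.

\begin{lemma}\label{lem:ext}
\begin{enumerate}
\item[(a)] $gvg^{-1}=g'v'g'^{-1}$ if and only if $v=v'$ and $g^{-1}g'\in\langle\mathrm{St}(v)\rangle$.
\item[(b)] If $u\ne w$ are vertices of $X^{\mathrm{ext}}$, then $\langle u\rangle\cap\langle w\rangle=1$.
\item[(c)] If $w$ is adjacent to $u=gvg^{-1}$, then $w=(gk)v'(gk)^{-1}$ for some $k\in\langle\mathrm{St}(v)\rangle$ and $v'\in\mathrm{Lk}(v)$; moreover $u=(gk)v(gk)^{-1}$.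
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) follows from labels and Lemma~\ref{lem:central}. For (b), if $(gvg^{-1})^n=(hv'h^{-1})^m$ with $n\ne0$, abelianizing gives $v=v'$ and $n=m$, so $h^{-1}g\in C(v^n)=C(v)$ and the two vertices coincide. For (c), conjugate so that $g=1$, let $S=\mathrm{St}(v)$ and write $w=hv'h^{-1}$. Then $w\in C(v)=\langle S\rangle$, so $1\ne w=r_S(w)=k\,r_S(v')\,k^{-1}$ with $k=r_S(h)$. Hence $v'\in S$ and $w=kv'k^{-1}$. If $v'=v$, then $w=v=u$ because $v$ is central in $\langle S\rangle$; so $v'\in\mathrm{Lk}(v)$.
\end{proof}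

\subsection*{Graph products}
Given groups $G_s$, $s\in V$, their \emph{graph product} over $X$ is the quotient of their free product by the relations $[G_s,G_{s'}]=1$ for $s\sim s'$. The group $A_X$ is the case $G_s=\langle s\rangle\cong\mathbb Z$. A \emph{word} is a sequence $x_1\cdots x_r$ of \emph{syllables} $x_i\in G_{s_i}$. Consider the moves: (M1) delete a trivial syllable; (M2) merge two consecutive syllables from the same $G_s$; (M3) swap consecutive syllables from $G_s,G_{s'}$ with $s\sim s'$. By the presentation, two words for the same element are related by these moves and their inverses. A word is \emph{reduced} if all $x_i\ne1$ and there are no $i<j$ with $s_i=s_j$ and $s_l\sim s_i$ for all $i<l<j$. For words with nontrivial syllables, being reduced depends only on the sequence $(s_1,\dots,s_r)$. A word that is not reduced can be shortened by (M1)--(M3), so these moves turn any word into a reduced one. Green's theorem states that two reduced words for the same element differ by moves (M3). Two consequences are used below.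
\begin{enumerate}
\item[(G1)] The \emph{support} $\{s_1,\dots,s_r\}$ of a reduced word depends only on the element $g$, and $g\in\langle G_s:s\in S\rangle$ if and only if its support lies in $S$. (Reducing a word with syllables from $S$ creates no new $s$.)
\item[(G2)] In $A_X$, if $s_1^{n_1}\cdots s_r^{n_r}$ is a reduced word for $g$, then $|g|=\sum|n_i|$. (Reducing a geodesic word does not increase $\sum|n_i|$, and all reduced words for $g$ have the same sum.)
\end{enumerate}

\section{Pentagons through an edge}\label{sec:pent}

For $X=\Gamma$ or $\Lambda$, a \emph{pentagon} in $X^{\mathrm{ext}}$ is a tuple $(u_i)_{i\in\mathbb Z/5}$ of distinct vertices with labels in $\{v_1,\dots,v_5\}$ such that $u_i\sim u_{i+1}$ for all $i$. Each $g\in A_X$ gives the pentagon $P_g=(gv_ig^{-1})_i$. We first show that in $\Lambda^{\mathrm{ext}}$ there are essentially no others. The point is that a neighbor of $v_2$ with label $v_3$ may be $av_3a^{-1}$ for any $a$ in the large group $\langle\mathrm{St}(v_2)\rangle$, but the pentagon closes up only if $a$ can be taken to be a power of $v_1$.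

The dihedral group $D_5$, acting on the indices $i$, acts on $\Lambda$ by $v_i\mapsto v_{\sigma(i)}$, $m_i^l\mapsto m^l_{\sigma(i)}$, $h_j\mapsto h_j$, hence on $A_\Lambda$ by isometric automorphisms.

\begin{lemma}\label{lem:pent}
Let $(u_i)$ be a pentagon in $\Lambda^{\mathrm{ext}}$.
\begin{enumerate}
\item[(a)] There are $g\in A_\Lambda$ and $\sigma\in D_5$ with $u_i=gv_{\sigma(i)}g^{-1}$ for all $i$.
\item[(b)] If $u_1=v_1$ and $u_2=v_2$, then $(u_i)=P_g$ with $g=v_1^\alpha v_2^\beta$ for some $(\alpha,\beta)\in\mathbb Z^2$.
\end{enumerate}
\end{lemma}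

\begin{proof}
By Lemma~\ref{lem:ext}(c), the labels form a closed walk of length $5$ in the cycle $v_1,\dots,v_5$. Its five steps $\pm1$ have a sum that is odd and divisible by $5$, so all steps are equal and $u_i$ has label $v_{\sigma(i)}$ for some $\sigma\in D_5$. Applying $\sigma^{-1}$, and then a conjugation provided by Lemma~\ref{lem:ext}(c), reduces (a) to (b). In (b), $\sigma$ fixes $1$ and $2$, so $u_i$ has label $v_i$ for all $i$.

Note that $\mathrm{St}(v_i)=\{v_{i-1},v_i,v_{i+1},h_1,h_2\}\cup M_i$. Apply Lemma~\ref{lem:ext}(c) along the two paths from the edge $u_1u_2$ to $u_4$: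
\[
u_3=av_3a^{-1},\qquad u_5=bv_5b^{-1},\qquad u_4=(aa')v_4(aa')^{-1}=(bb')v_4(bb')^{-1},
\]
with $a\in\langle\mathrm{St}(v_2)\rangle$, $b\in\langle\mathrm{St}(v_1)\rangle$, $a'\in\langle\mathrm{St}(v_3)\rangle$, $b'\in\langle\mathrm{St}(v_5)\rangle$. Since $v_2$ is central in $\langle\mathrm{St}(v_2)\rangle$ and commutes with $v_3$, we may choose $a\in\langle v_1,v_3,h_1,h_2,M_2\rangle$ before choosing $a'$. The two expressions for $u_4$ give
\begin{equation}\label{eq:close}
aa'e=bb'\qquad\text{for some }e\in\langle\mathrm{St}(v_4)\rangle .
\end{equation}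

First retract \eqref{eq:close} onto $\langle v_1,v_3,v_5,h_1,h_2,M_2\rangle$. This fixes $a$. None of the stars of $v_3,v_4,v_1,v_5$ meets $M_2$, so $a',e,b,b'$ are sent into $\langle v_1,v_3,v_5,h_1,h_2\rangle$, and $a$ lies in this group. By Lemma~\ref{lem:retract}, $a\in\langle v_1,v_3,h_1,h_2\rangle=\langle v_1,v_3\rangle\times\langle h_1,h_2\rangle$. Let $a_1$ be its first component. Then $u_3=a_1v_3a_1^{-1}$, since $h_1,h_2$ commute with $v_3$.

Now retract \eqref{eq:close} onto $\langle v_1,v_3,v_5\rangle$. The images are $a\mapsto a_1$, $a'e\mapsto c\in\langle v_3,v_5\rangle$ and $bb'\mapsto v_1^\alpha v_5^\gamma\in\langle v_1,v_5\rangle\cong\mathbb Z^2$. Thus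
\[
v_1^{-\alpha}a_1=v_5^\gamma c^{-1}\in\langle v_1,v_3\rangle\cap\langle v_3,v_5\rangle=\langle v_3\rangle,
\]
and $u_3=v_1^\alpha v_3v_1^{-\alpha}$. The reflection $i\mapsto3-i$ swaps $1\leftrightarrow2$, $3\leftrightarrow5$ and fixes $4$; the result just proved, applied to the reflected pentagon, gives $u_5=v_2^\beta v_5v_2^{-\beta}$ for some $\beta$.

Put $g=v_1^\alpha v_2^\beta$. Since $v_2\sim v_3$ and $v_1\sim v_5$, we have $g^{-1}u_ig=v_i$ for $i=1,2,3,5$. The vertex $w=g^{-1}u_4g=xv_4x^{-1}$ commutes with $v_3$ and $v_5$, so it lies in $\langle S\rangle$ for $S=\mathrm{St}(v_3)\cap\mathrm{St}(v_5)=\{v_4,h_1,h_2\}$. Then $w=r_S(x)v_4r_S(x)^{-1}=v_4$, as $v_4$ is central in $\langle S\rangle$.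
\end{proof}

We can now see both halves of Theorem~\ref{thm:A} on a small piece of the extension graphs.

\begin{example}\label{ex:model}
Let $Z=\langle v_1,v_2,t\rangle\cong\mathbb Z^3$ in $A_\Gamma$ and $z=v_1^av_2^bt^c$. The pentagon $P_z$ contains $v_1$ and $v_2$. By Lemmas~\ref{lem:ext}(a) and~\ref{lem:retract}, $zv_iz^{-1}=z'v_iz'^{-1}$ if and only if $z^{-1}z'\in Z\cap\langle\mathrm{St}(v_i)\rangle$, and this group is $\langle v_2\rangle$, $1$, $\langle v_1\rangle$ for $i=3,4,5$. The same computation applies to $g=v_1^\alpha v_2^\beta$ in $A_\Lambda$. So the remaining vertices of the pentagons are parametrized bijectively as follows: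
\[
\begin{array}{c|ccc}
 & \text{label }v_3 & \text{label }v_4 & \text{label }v_5\\ \hline
P_z\text{ in }\Gamma^{\mathrm{ext}} & (a,c) & (a,b,c) & (b,c)\\
P_g\text{ in }\Lambda^{\mathrm{ext}} & \alpha & (\alpha,\beta) & \beta
\end{array}
\]
Suppose we want an embedding that fixes $v_1,v_2$ and sends each $P_z$ to a pentagon. By Lemma~\ref{lem:pent}(b), $P_z$ goes to $P_g$ with $g=v_1^\alpha v_2^\beta$. By the table, $\alpha$ must be an injective function $\kappa_1(a,c)$, and $\beta$ an injective function $\kappa_2(b,c)$. Conversely, for any injections $\kappa_1,\kappa_2\colon\mathbb Z^2\to\mathbb Z$ the map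
\[
\theta\colon\mathbb Z^3\to\mathbb Z^2,\qquad\theta(a,b,c)=(\kappa_1(a,c),\kappa_2(b,c))
\]
is injective, and it embeds the union of the pentagons $P_z$ in $\Lambda^{\mathrm{ext}}$. On the other hand,
\begin{equation}\label{eq:growth}
\text{no injective }\theta\colon\mathbb Z^3\to\mathbb Z^2\text{ satisfies }|\theta(z)-\theta(z')|_1\le L|z-z'|_1+c_0\text{ for all }z,z',
\end{equation}
whatever the constants $L,c_0$: it would map the $(2R+1)^3$ points of $[-R,R]^3$ injectively into an $\ell^1$-ball of radius $3LR+c_0$, which has at most $(6LR+2c_0+1)^2$ points.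
\end{example}

Growth alone does not obstruct a coarse embedding, since $Z\cong\mathbb Z^3$ is isometric to $\langle v_1,v_2,h_1\rangle$. The difference is that moving along $t$ changes the pentagon $P_z$, and moving along $h_1$ does not. For instance, the homomorphism $A_\Gamma\to A_\Lambda$ that fixes $\Delta$ and sends $t$ to $h_1$ identifies the distinct vertices $v_3$ and $tv_3t^{-1}$.

\section{The embedding of extension graphs}\label{sec:emb}

We want a map of sets $\psi\colon A_\Gamma\to A_\Delta$ such that $gvg^{-1}\mapsto\psi(g)v\psi(g)^{-1}$ is well defined and injective for $v\in V(\Delta)$. On $Z$ it should be the map $\theta$ of Example~\ref{ex:model}, and something similar must happen on every coset of $Z$ at once. In $\theta$ the exponent $c$ of $t$ enters both coordinates. We therefore factor $\theta$ as $\mathbb Z^3\to\mathbb Z^2\times\mathbb Z^2\to\mathbb Z\times\mathbb Z$ and globalize the two maps separately. The first is a homomorphism that splits $t$ into a product $t_1t_2$, where $t_j$ is a twin of $v_j$. The second compresses each $\langle v_j,t_j\rangle$ into $\langle v_j\rangle$.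

\subsection*{Splitting $t$}
Let $\Theta$ be $\Delta$ with two more vertices $t_1\sim t_2$, where $t_j$ is adjacent to all vertices of $\mathrm{St}_\Delta(v_j)$. Both $t_1$ and $t_2$ commute with $v_1$ and $v_2$, so there is a homomorphism $\iota\colon A_\Gamma\to A_\Theta$ that is the identity on $A_\Delta$ and sends $t$ to $t_1t_2$. We show that it is injective by looking at the normal closures of the new generators, where the question becomes the following one.

\begin{lemma}\label{lem:forest}
Let $\Omega$ be a forest and $F$ the free group on symbols $x_e$, $e$ an edge of $\Omega$. The homomorphism $F\to A_\Omega$ sending $x_e$ to the product of the endpoints of $e$ is injective.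
\end{lemma}

\begin{proof}
An element of $F$ involves finitely many edges. Passing to the subgraph induced on their endpoints (Lemma~\ref{lem:retract}), we may assume that $\Omega$ is finite, and we induct on the number of edges. If there is an edge, there is a vertex $a$ of degree one, with edge $e=ab$. By \eqref{eq:star}, $A_\Omega=A_{\Omega\setminus a}*_{\langle b\rangle}\langle a,b\rangle$. By induction, the free group $F'$ on the other edges injects into $A_{\Omega\setminus a}$; we identify it with its image. Color the vertices of the forest by $\pm1$ so that adjacent vertices have opposite colors, and let $\lambda\colon A_{\Omega\setminus a}\to\mathbb Z$ send each vertex to its color. Then $\lambda(F')=0$ and $\lambda(b)=\pm1$, so $F'\cap\langle b\rangle=1$. Also $(ab)^k\notin\langle b\rangle$ for $k\ne0$. A nontrivial element of $F=F'*\langle x_e\rangle$ is a nonempty alternating product of nontrivial elements of $F'$ and nontrivial powers of $x_e$, so its image is nontrivial by the normal form theorem.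
\end{proof}

The statement fails for the $4$-cycle $a,b,c,d$: there $(ab)(cb)^{-1}=ac^{-1}$ commutes with $(ab)^{-1}(ad)=b^{-1}d$.

\begin{lemma}\label{lem:iota}
The homomorphism $\iota$ is injective.
\end{lemma}

\begin{proof}
Let $H=A_\Delta$, $E=\langle v_1,v_2\rangle$ and $C_j=\langle\mathrm{St}_\Delta(v_j)\rangle$ for $j=1,2$. Let $\Omega$ be the graph with vertex set $H/C_1\sqcup H/C_2$ and edge set $H/E$, where $cE$ joins $cC_1$ to $cC_2$.

\emph{$\Omega$ is a forest.} The stars $\{v_5,v_1,v_2\}\cup M_1$ and $\{v_1,v_2,v_3\}\cup M_2$ intersect in $\{v_1,v_2\}$, and no edge of $\Delta$ joins $\{v_5\}\cup M_1$ to $\{v_3\}\cup M_2$. By \eqref{eq:star}, $J=\langle C_1,C_2\rangle$ is the amalgam $C_1*_EC_2$. Two edges $cE,c'E$ of $\Omega$ share a vertex exactly when $c^{-1}c'\in C_1\cup C_2$, so the component of the edge $E$ consists of the cosets $cE,cC_1,cC_2$ with $c\in J$. It is the Bass--Serre tree of $J$. Every vertex lies on an edge and $H$ is transitive on edges, so every component is a translate of this tree.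

\emph{Semidirect products.} The group $H$ acts on $\Omega$, hence on $A_\Omega$, with generators $y_{cC_j}$, and on the free group $F$ with basis $x_{cE}$. There are homomorphisms, equal to the identity on $H$,
\[
A_\Gamma\to F\rtimes H,\quad t\mapsto x_E,\qquad\qquad F\rtimes H\to A_\Gamma,\quad x_{cE}\mapsto ctc^{-1}.
\]
The first exists because $E$ fixes $x_E$. The second exists because $t$ commutes with $E$, so that $ctc^{-1}$ depends only on $cE$, and because $h(ctc^{-1})h^{-1}$ is the image of $x_{hcE}$. They are mutually inverse, since $cx_Ec^{-1}=x_{cE}$ in $F\rtimes H$. In the same way we define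
\[
A_\Theta\to A_\Omega\rtimes H,\quad t_j\mapsto y_{C_j},\qquad\qquad A_\Omega\rtimes H\to A_\Theta,\quad y_{cC_j}\mapsto ct_jc^{-1}.
\]
The first exists because $C_j$ fixes $y_{C_j}$ and the edge $E$ joins $C_1$ to $C_2$. The second exists because $t_j$ commutes with $C_j$, and adjacent vertices of $\Omega$ have the form $cC_1,cC_2$, with commuting images $ct_1c^{-1},ct_2c^{-1}$. Again the two maps are mutually inverse.

Under these identifications $\iota$ is the identity on $H$, and $\iota(x_{cE})=ct_1t_2c^{-1}=y_{cC_1}y_{cC_2}$. So $\iota|_F$ is the map $F\to A_\Omega$ of Lemma~\ref{lem:forest}. If $\iota(xh)=\iota(x)h=1$ with $x\in F$ and $h\in H$, then $h=1$ and $\iota(x)=1$, so $x=1$.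
\end{proof}

\subsection*{Compressing the twins}
For $j=1,2$ the vertices $t_j$ and $v_j$ are adjacent and have the same star in $\Theta$, namely $\mathrm{St}_\Delta(v_j)\cup\{t_1,t_2\}$. Hence $A_\Theta$ is the graph product over $\Delta$ of the groups $G_{v_j}=\langle v_j,t_j\rangle\cong\mathbb Z^2$ for $j=1,2$ and $G_s=\langle s\rangle$ for the other vertices $s$. Fix injective maps of sets $\kappa_s\colon G_s\to\mathbb Z$ with $\kappa_s(1)=0$, and with $\kappa_s(s^n)=n$ for $s\ne v_1,v_2$. Let $\mathrm{pr}_s\colon A_\Theta\to G_s$ be the retraction of Lemma~\ref{lem:retract}.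

Replacing each syllable $x\in G_s$ by $s^{\kappa_s(x)}$ is not compatible with merging syllables, since $\kappa_s$ is not a homomorphism. The remedy is to record increments of $\kappa_s$, which telescope. For $g\in A_\Theta$ and $x\in G_s$ put
\[
n_s(g,x)=\kappa_s\bigl(\mathrm{pr}_s(g)\,x\bigr)-\kappa_s\bigl(\mathrm{pr}_s(g)\bigr)\in\mathbb Z .
\]
By injectivity of $\kappa_s$, it vanishes if and only if $x=1$. For a word $x_1\cdots x_r$ with $x_i\in G_{s_i}$ define
\[
K(x_1\cdots x_r)=\prod_{i=1}^r s_i^{\,n_{s_i}(x_1\cdots x_{i-1},\,x_i)}\in A_\Delta .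
\]

\begin{lemma}\label{lem:K}
The element $K(x_1\cdots x_r)$ depends only on the element of $A_\Theta$ represented by the word. For $g,g'\in A_\Theta$ and $v\in V(\Delta)$,
\begin{equation}\label{eq:K}
K(g)^{-1}K(g')\in C_{A_\Delta}(v)\iff g^{-1}g'\in C_{A_\Theta}(v).
\end{equation}
\end{lemma}

\begin{proof}
We check the moves (M1)--(M3). A move does not change the element $g$ represented by the prefix before it, nor the prefixes seen by later syllables, so only the factors of the moved syllables matter. A trivial syllable contributes $s^0$. For $x,x'\in G_s$ we have $n_s(g,x)+n_s(gx,x')=n_s(g,xx')$. For $x\in G_s$, $x'\in G_{s'}$ with $s\sim s'$ we have $\mathrm{pr}_{s'}(gx)=\mathrm{pr}_{s'}(g)$ and $\mathrm{pr}_s(gx')=\mathrm{pr}_s(g)$, so both orders give the exponents $n_s(g,x)$ and $n_{s'}(g,x')$, and $s,s'$ commute in $A_\Delta$.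

Let $x_1\cdots x_r$ be a reduced word for $g^{-1}g'$. Computing $K(g')$ from a word for $g$ followed by this word gives $K(g)^{-1}K(g')=s_1^{n_1}\cdots s_r^{n_r}$ with $n_i=n_{s_i}(gx_1\cdots x_{i-1},x_i)\ne0$. This word has the same sequence $(s_i)$, so it is reduced, and $K(g)^{-1}K(g')$ has the same support as $g^{-1}g'$. Now $t_j\in\mathrm{St}_\Theta(v)$ if and only if $v_j\in\mathrm{St}_\Delta(v)$, so $C_{A_\Theta}(v)=\langle G_s:s\in\mathrm{St}_\Delta(v)\rangle$. By (G1), each side of \eqref{eq:K} says that the support lies in $\mathrm{St}_\Delta(v)$.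
\end{proof}

Let $\psi=K\circ\iota\colon A_\Gamma\to A_\Delta$. As a check, $\iota(v_1^av_2^bt^c)=(v_1^at_1^c)(v_2^bt_2^c)$, so $\psi(v_1^av_2^bt^c)=v_1^\alpha v_2^\beta$ with $\alpha=\kappa_{v_1}(v_1^at_1^c)$ and $\beta=\kappa_{v_2}(v_2^bt_2^c)$. This is the map $\theta$ of Example~\ref{ex:model}.

\begin{proof}[Proof of Theorem~\ref{thm:A}(1)]
\emph{Labels in $\Delta$.} For $v\in V(\Delta)$ and $g\in A_\Gamma$ put $\Phi(gvg^{-1})=\psi(g)v\psi(g)^{-1}$, a vertex of $\Lambda^{\mathrm{ext}}$ since $A_\Delta\le A_\Lambda$. For fixed $v$ we have
\begin{align*}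
gvg^{-1}=g'vg'^{-1}&\iff[g^{-1}g',v]=1\text{ in }A_\Gamma\iff[\iota(g)^{-1}\iota(g'),v]=1\text{ in }A_\Theta\\
&\iff[\psi(g)^{-1}\psi(g'),v]=1\text{ in }A_\Delta\iff\psi(g)v\psi(g)^{-1}=\psi(g')v\psi(g')^{-1},
\end{align*}
by Lemma~\ref{lem:iota} and \eqref{eq:K}. As $\Phi$ preserves labels, it is well defined and injective. By Lemma~\ref{lem:ext}(c), adjacent vertices have the form $gvg^{-1}$, $gv'g^{-1}$ with $v\sim v'$, so their images are adjacent.

\emph{Label $t$.} The group $\langle\mathrm{St}(t)\rangle=Z$ is abelian, so by Lemma~\ref{lem:ext}(c) the only neighbors of $gtg^{-1}$ are $gv_1g^{-1}$ and $gv_2g^{-1}$. The vertices $h_2^nh_1h_2^{-n}$, $n\in\mathbb Z$, are distinct because $h_2\notin\mathrm{St}(h_1)$, and they commute with $v_1,v_2$. Hence every member of the infinite set $W_g=\{\psi(g)h_2^nh_1h_2^{-n}\psi(g)^{-1}:n\in\mathbb Z\}$ is adjacent to $\Phi(gv_1g^{-1})$ and $\Phi(gv_2g^{-1})$. Enumerate the vertices with label $t$ as $g_kt g_k^{-1}$, $k=1,2,\dots$, and choose $\Phi(g_ktg_k^{-1})\in W_{g_k}$ successively, different from the finitely many earlier choices. These images have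 label $h_1$, so they differ from the images defined before. Thus $\Phi$ is injective and sends edges to edges.
\end{proof}

\begin{remark}
The image is not induced: if $t$ is enumerated with the representative $g=1$, then $\Phi(t)=h_2^nh_1h_2^{-n}$ is adjacent to $\Phi(v_3)=v_3$, while $t$ is not adjacent to $v_3$. With a single vertex $h$ in place of $h_1,h_2$ the last step would fail. The only common neighbor of $v_1,v_2$ would be $h$. Since $\psi(1)=1$, $\psi(v_4)=v_4$ and $v_4hv_4^{-1}=h$, the distinct vertices $t$ and $v_4tv_4^{-1}$ would both have to be sent to $h$.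
\end{remark}

\section{Tools from coarse geometry}\label{sec:tools}

Finitely generated groups carry word metrics, and $N_r(Y)$ is the closed $r$-neighborhood of $Y$. Let $f\colon G\to G'$ be a coarse embedding of such groups. We use three consequences of the definition.
\begin{enumerate}
\item[(E1)] There is an integer $L\ge1$ with $d(f(x),f(y))\le L\,d(x,y)$: take $L\ge\rho_+(1)$ and follow a geodesic.
\item[(E2)] For each $s$ there is $s^*$ such that $d(f(x),f(y))\le s$ implies $d(x,y)\le s^*$. In particular the fibers of $f$ have bounded size.
\item[(E3)] If $H\le G$ and $H'\le G'$ are isometrically embedded and $f(xH)\subset N_r(yH')$, then choosing for each $p\in xH$ a point of $yH'$ within $r$ of $f(p)$ gives a coarse embedding $H\to H'$.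
\end{enumerate}

\subsection*{Cosets}
\begin{lemma}\label{lem:cosets}
Let $H_1,\dots,H_k$ be subgroups of a finitely generated group $G$. For each $r$ there is $r'$ such that $\bigcap_iN_r(gH_i)\subset N_{r'}\bigl(g\bigcap_iH_i\bigr)$ for all $g\in G$. For subgroups $H,H'$, elements $x,y$ and each $r$, there is $r'$ with $N_r(xH)\cap N_r(yH')\subset N_{r'}(xHx^{-1}\cap yH'y^{-1})$.
\end{lemma}

\begin{proof}
By left invariance let $g=1$. A point $p\in\bigcap_iN_r(H_i)$ satisfies $p\in H_is_i$ for some tuple $(s_1,\dots,s_k)$ with $|s_i|\le r$. For each of the finitely many tuples that occur, fix one point $p_0\in\bigcap_iH_is_i$. Then $pp_0^{-1}\in\bigcap_iH_i$ and $d(p,pp_0^{-1})=|p_0|$; let $r'$ be the largest $|p_0|$. The second claim follows, since $d(xh,xhx^{-1})=|x|$ gives $N_r(xH)\subset N_{r+|x|}(xHx^{-1})$.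
\end{proof}

\subsection*{Maps between lattices}
\begin{lemma}\label{lem:surj}
For every coarse embedding $f\colon\mathbb Z^n\to\mathbb Z^n$ there is $c$ with $\mathbb Z^n=N_c(f(\mathbb Z^n))$.
\end{lemma}

\begin{proof}
Extend $f$ multilinearly over each unit cube to a continuous map $\bar f\colon\mathbb R^n\to\mathbb R^n$. If $p$ is a vertex of a unit cube containing $x$, then $\bar f(x)$ is a convex combination of points within $Ln$ of $f(p)$, so $|\bar f(x)-f(p)|_1\le Ln$. It therefore suffices to show that $\bar f$ is onto. By (E2) and this estimate, for each $s$ there is $R(s)>0$ such that $|x-x'|\ge R(s)$ implies $|\bar f(x)-\bar f(x')|>s$ (Euclidean norms).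

Suppose $y\notin\bar f(\mathbb R^n)$. Let $s=|y-\bar f(0)|$ and let $\Sigma$ be the sphere of radius $R(s)$ about $0$. We consider maps $\Sigma\to\mathbb R^n\setminus\{0\}$. The map $x\mapsto\bar f(x)-y$ extends over the ball without zeros, so it is null-homotopic. It is homotopic to $x\mapsto\bar f(x)-\bar f(0)$ through $\bar f(x)-\bar f(0)-\mu(y-\bar f(0))$, $\mu\in[0,1]$, which is nonzero because $|\bar f(x)-\bar f(0)|>s$. This in turn is homotopic to $x\mapsto\bar f(x)-\bar f(-x)$ through $\bar f(x)-\bar f(-\mu x)$, which is nonzero because $|x+\mu x|\ge R(s)$. The last map is odd. After normalizing we obtain a null-homotopic odd map $S^{n-1}\to S^{n-1}$, which contradicts the Borsuk--Ulam theorem.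
\end{proof}

Let $B(p,R)$ denote closed Euclidean balls. A set $S\subset\mathbb Z^n$ is \emph{$C$-thin} if $|S\cap B(p,R)|\le CR$ for all $p\in\mathbb Z^n$ and $R\ge1$, and \emph{thin} if it is $C$-thin for some $C$. For $n\ge2$, counting points in large balls shows that $\mathbb Z^n$ is not a finite union of thin sets. Thin sets arise as follows. A \emph{standard line} in a right-angled Artin group is a coset $g\langle v\rangle$ of a generator.

\begin{lemma}\label{lem:thin}
Let $f\colon A\to A'$ be a coarse embedding of right-angled Artin groups and $r\ge0$. There is $C$ such that for every clique $Q$ of size $n\le4$, every coset $x\langle Q\rangle\cong\mathbb Z^n$ in $A$ and every standard line $\ell$ in $A'$, the set $x\langle Q\rangle\cap f^{-1}(N_r(\ell))$ is $C$-thin.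
\end{lemma}

\begin{proof}
For $n\le4$ the $\ell^1$ norm is at most twice the Euclidean norm, so $f$ maps $B(p,R)$ into the ball of radius $2LR$ about $f(p)$. A point of $N_r(\ell)$ in this ball is within $r$ of a point of $\ell$ at distance at most $2LR+r$ from $f(p)$. Since $\ell$ is isometric to $\mathbb Z$, there are at most $4LR+2r+1$ such points of $\ell$. Multiply by the size of an $r$-ball in $A'$ and by the bound on the fibers.
\end{proof}

A line separates $\mathbb Z^2$. In $\mathbb Z^4$ a thin set cannot separate, in a uniform sense, because seen from a distant point it blocks only a small proportion of the directions.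

\begin{lemma}\label{lem:nosep}
For every $C$ there is $\rho$ such that, for every $C$-thin set $S\subset\mathbb Z^4$, all lattice points at Euclidean distance greater than $\rho$ from $S$ lie in one component of the graph $\mathbb Z^4\setminus S$.
\end{lemma}

\begin{proof}
Let $\rho\ge2$, let $p\ne p'$ be lattice points at distance greater than $\rho$ from $S$, and let $\delta=|p-p'|$. Choose $w$ uniformly at random in $B(p,\delta)\subset\mathbb R^4$. Let $c_1$ be a constant such that a cap of angular radius $\omega$ occupies at most the proportion $c_1\omega^3$ of $S^3$. Fix $z\in S$. If the segment $[p,w]$ meets $B(z,2)$, then the angle between $w-p$ and $z-p$ is at most $\arcsin(2/|z-p|)\le\pi/|z-p|$, an event of probability at most $c_1\pi^3|z-p|^{-3}$. If $[p',w]$ meets $B(z,2)$, then $w$ lies in a cone at $p'$ of angular radius at most $\pi/|z-p'|$, and also in $B(p',2\delta)$. This ball has $16$ times the volume of $B(p,\delta)$, so the probability is at most $16c_1\pi^3|z-p'|^{-3}$. Summing over the shells $2^k\rho<|z-p|\le2^{k+1}\rho$,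
\[
\sum_{z\in S}|z-p|^{-3}\le\sum_{k\ge0}C\,2^{k+1}\rho\,(2^k\rho)^{-3}=\frac{2C}{\rho^2}\sum_{k\ge0}4^{-k}<\frac{3C}{\rho^2},
\]
and the same bound holds for $p'$. Choose $\rho$ with $51c_1\pi^3C<\rho^2$. Then for some $w$ the path $[p,w]\cup[w,p']$ stays at distance greater than $2$ from $S$. The closed unit lattice cubes meeting this path have diameter $2$, so their vertices avoid $S$. These finitely many cubes cover a connected set, and two lattice cubes that meet share a vertex, so the union of their $1$-skeleta is connected. It contains $p$ and $p'$.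
\end{proof}

\subsection*{Locating a set in a star of groups}
Let $G$ be a star of finitely generated groups as in Section~\ref{sec:raag}, with the word metric for a union of finite generating sets of $A_0,B_1,\dots,B_k$. Vertices and edges of $T$ are also subsets of $G$, and an edge at a vertex $u$ is a subset of $u$. Removing an open edge $\varepsilon$ from $T$ leaves two half-trees. For each half-tree $T'$ the set $\{h\in G:hA_0\in T'\}\setminus\varepsilon$ is a \emph{side} of $\varepsilon$. So $G$ is the disjoint union of $\varepsilon$ and its two sides. A side is \emph{away from} a vertex $u$ if its half-tree does not contain $u$.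

\begin{lemma}\label{lem:sides}
\begin{enumerate}
\item[(a)] Every path in the Cayley graph from one side of $\varepsilon$ to the other meets $\varepsilon$.
\item[(b)] Let $Y$ be a connected graph and $f\colon Y\to G\setminus N_L(\varepsilon)$ a map on vertices that sends adjacent vertices to points at distance at most $L$. Then $f(Y)$ lies in one side of $\varepsilon$.
\item[(c)] If $u$ is a vertex of $T$ and $h\notin u$, then $h$ lies in the side away from $u$ of some edge at $u$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $T^-$ be the half-tree containing the endpoint of $\varepsilon$ of type $A_0$, and $T^+$ the other one. It suffices to show that if $hA_0\in T^+$ and $hsA_0\in T^-$, with $s$ a generator or its inverse, then $hs\in\varepsilon$. As $hA_0\ne hsA_0$, we have $s\in B_j$ for some $j$, and the geodesic from $hA_0$ to $hsA_0$ consists of the edges $hD_j$ and $hsD_j$, which meet at $hB_j$. One of them is $\varepsilon$. It is not $hD_j$, whose endpoint $hA_0$ lies in $T^+$. So $\varepsilon=hsD_j\ni hs$.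

(b) A geodesic between the images of adjacent vertices stays within $L$ of its endpoints, so it misses $\varepsilon$. Apply (a).

(c) We have $hA_0\ne u$. Let $\varepsilon$ be the first edge on the geodesic from $u$ to $hA_0$. Then $h\notin\varepsilon$ because $\varepsilon\subset u$, and $hA_0$ lies in the half-tree not containing $u$.
\end{proof}

The next lemma says that a set which no edge coarsely separates, and which is larger than two edges, lies near a single vertex group.

\begin{lemma}\label{lem:locate}
Let $W\subset G$ and $r\ge0$. Suppose that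
\begin{enumerate}
\item[(a)] for every edge $\varepsilon$ there is a side $Y$ of $\varepsilon$ with $W\subset Y\cup N_r(\varepsilon)$;
\item[(b)] $W\not\subset N_r(\varepsilon)\cup N_r(\varepsilon')$ for all edges $\varepsilon,\varepsilon'$, equal or not.
\end{enumerate}
Then $W\subset N_r(u)$ for some vertex $u$ of $T$.
\end{lemma}

\begin{proof}
If both sides of $\varepsilon$ satisfied (a), then $W\subset N_r(\varepsilon)$. So the side $Y_\varepsilon$ in (a) is unique; orient $\varepsilon$ toward its half-tree. At most one edge at a vertex $u$ points away from $u$: for two such edges the half-trees away from $u$ are disjoint, so $Y_\varepsilon\cap Y_{\varepsilon'}=\emptyset$ and $W\subset N_r(\varepsilon)\cup N_r(\varepsilon')$.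

Pick $w_0\in W$, start at $u_0=w_0A_0$ and follow outgoing edges. The path never backtracks, so it is a geodesic, and its edges $\varepsilon_1,\varepsilon_2,\dots$ are distinct and point away from $u_0$. Thus $w_0\notin Y_{\varepsilon_m}$ and $w_0\in N_r(\varepsilon_m)$ for each $m$. The $r$-ball about $w_0$ is finite and each element lies in one coset of each $D_j$, so the path is finite. It ends at a vertex $u$ toward which all its edges point. If $w\in W\setminus u$, Lemma~\ref{lem:sides}(c) gives an edge $\varepsilon$ at $u$ with $w\notin Y_\varepsilon$, and then $w\in N_r(\varepsilon)\subset N_r(u)$.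
\end{proof}

\subsection*{Asymptotic dimension}
A metric space has \emph{asymptotic dimension} at most $n$ if for every $R$ it has a cover by sets of uniformly bounded diameter such that each $R$-ball meets at most $n+1$ of them. Pulling back covers shows that it does not decrease under coarse embeddings, and $\mathbb Z^n$ has asymptotic dimension exactly $n$. The group $A_X$ acts properly and cocompactly on a CAT(0) cube complex whose dimension is the clique number of $X$, and by Wright's theorem~\cite{Wright} an $n$-dimensional CAT(0) cube complex has asymptotic dimension at most $n$. Hence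
\begin{equation}\label{eq:asdim}
\mathbb Z^4\text{ does not coarsely embed in }A_X\text{ if }X\text{ has no }4\text{-clique.}
\end{equation}

\section{No coarse embedding of $A_\Gamma$ in $A_\Lambda$}\label{sec:noemb}

A coarse embedding comes with no action on conjugates of generators, so we must first build one. We show that $f$ sends the cosets of the $4$-cliques to such cosets, recover the lines $g\langle v_i\rangle$ as overlaps of these cosets, and obtain an embedding of the relevant parts of the extension graphs that stays uniformly close to $f$.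

\subsection*{Flats and their overlaps}
Let $G=A_\Gamma$ or $A_\Lambda$, and $B_i=\langle v_i,M_i\rangle\cong\mathbb Z^4$. By \eqref{eq:star}, $G$ is a star of groups with leaves $B_i$, edge groups $\langle v_i\rangle$ and center $A_0$ generated by the vertices outside $\bigcup M_i$. The edges of its tree $T$ are the standard lines $g\langle v_i\rangle$. A \emph{$4$-flat} is a coset $\beta=xB_i$, and its \emph{class} is the vertex $[\beta]=xv_ix^{-1}$, which is well defined as $B_i$ is abelian. If $[\beta]=gv_ig^{-1}$, then $\beta=xB_i$ with $x\in gC(v_i)$, and $B_i\subset C(v_i)$, so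
\begin{equation}\label{eq:class}
[\beta]=gv_ig^{-1}\quad\Longrightarrow\quad\beta\subset gC(v_i).
\end{equation}
The class can be detected coarsely.

\begin{lemma}\label{lem:overlap}
Let $\beta=xB_i\ne\beta'=yB_j$ be $4$-flats and $O_r=N_r(\beta)\cap N_r(\beta')$.
\begin{enumerate}
\item[(a)] For every $r$ there is $r'$ with $O_r\subset N_{r'}(x\langle v_i\rangle)$.
\item[(b)] If $[\beta]\ne[\beta']$, then $O_r$ is finite for every $r$.
\item[(c)] If $[\beta]=[\beta']$, then $i=j$ and $d(xv_i^n,yv_i^n)=|x^{-1}y|$ for all $n$; so $O_r$ is infinite for $r\ge|x^{-1}y|$.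
\end{enumerate}
\end{lemma}

\begin{proof}
The group $I=xB_ix^{-1}\cap yB_jy^{-1}$ fixes the vertices $\beta,\beta'$ of $T$, hence the geodesic between them. Its first edge is $xb\langle v_i\rangle$ with $b\in B_i$, with stabilizer $\langle xbv_ib^{-1}x^{-1}\rangle=\langle[\beta]\rangle$; its last edge has stabilizer $\langle[\beta']\rangle$ for the same reason. So $I\subset\langle[\beta]\rangle\cap\langle[\beta']\rangle$, and $O_r$ lies in a neighborhood of $I$ by Lemma~\ref{lem:cosets}. This gives (a), since $x\langle v_i\rangle x^{-1}\subset N_{|x|}(x\langle v_i\rangle)$, and (b), since $I=1$ by Lemma~\ref{lem:ext}(b). In (c), $x^{-1}y$ commutes with $v_i$.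
\end{proof}

Suppose from now on that $f\colon A_\Gamma\to A_\Lambda$ is a coarse embedding, with $L$ as in (E1).

\begin{proposition}\label{prop:flats}
There is $r_1$ such that for every $4$-flat $\beta$ of $A_\Gamma$ there is a unique $4$-flat $F(\beta)$ of $A_\Lambda$ with $f(\beta)\subset N_{r_1}(F(\beta))$. Moreover $F(\beta)\subset N_c(f(\beta))$ for some $c=c(\beta)$, and $F$ is injective.
\end{proposition}

\begin{proof}
Identify $\beta$ with $\mathbb Z^4$; the word metric is the $\ell^1$ metric. We apply Lemma~\ref{lem:locate} to $W=f(\beta)$ in $A_\Lambda$. For an edge $\varepsilon$ let $S_\varepsilon=\beta\cap f^{-1}(N_L(\varepsilon))$. By Lemma~\ref{lem:thin} it is $C$-thin with $C$ independent of $\beta$ and $\varepsilon$; let $\rho$ be given by Lemma~\ref{lem:nosep}. The points of $\beta$ at Euclidean distance greater than $\rho$ from $S_\varepsilon$ lie in one component of $\beta\setminus S_\varepsilon$, so by Lemma~\ref{lem:sides}(b) they map to one side of $\varepsilon$. The other points are within $\ell^1$ distance $2\rho$ of $S_\varepsilon$ and map into $N_{r_1}(\varepsilon)$ for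 $r_1=L(2\rho+1)$. This is hypothesis (a). Hypothesis (b) holds because $\beta$ is not a union of two thin sets. So $f(\beta)\subset N_{r_1}(u)$ for a vertex $u$ of $T$.

The center of $A_\Lambda$ is $A_{\Lambda_0}$ with $\Lambda_0=\Lambda\setminus\bigcup M_i$. A clique of $\Lambda_0$ contains at most two of the $v_i$ and at most one of the $h_j$, so there is no $4$-clique. If $u$ were a coset of the center, (E3) would contradict \eqref{eq:asdim}. So $u$ is a $4$-flat. This is why the attached cliques have size $4$. If $f(\beta)$ were within $r_1$ of two different $4$-flats, it would lie in a neighborhood of a standard line by Lemma~\ref{lem:overlap}(a), and $\beta$ would be thin by Lemma~\ref{lem:thin}. This proves uniqueness.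

By (E3), $f|_\beta$ is within $r_1$ of a coarse embedding $\beta\to F(\beta)$, and Lemma~\ref{lem:surj} gives $c$. If $F(\beta)=F(\beta')$, then $f(\beta')\subset N_{r_1+c}(f(\beta))$, so $\beta'\subset N_r(\beta)$ for some $r$ by (E2). If $\beta\ne\beta'$, Lemma~\ref{lem:overlap}(a) puts $\beta'$ in a neighborhood of a standard line, and Lemma~\ref{lem:thin} for the identity map makes $\beta'$ thin, which is absurd.
\end{proof}

\subsection*{The induced map on extension graphs}
Let $V_\Gamma$ and $V_\Lambda$ be the sets of vertices of $\Gamma^{\mathrm{ext}}$ and $\Lambda^{\mathrm{ext}}$ with label in $\{v_1,\dots,v_5\}$. These are exactly the classes of $4$-flats.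

\begin{proposition}\label{prop:phi}
The rule $\varphi([\beta])=[F(\beta)]$ defines an injective map $\varphi\colon V_\Gamma\to V_\Lambda$ that sends adjacent vertices to adjacent vertices.
\end{proposition}

\begin{proof}
\emph{Well defined.} Let $\beta=xB_i\ne\beta'=yB_i$ have the same class. The points $f(xv_i^n)$ form an infinite set by (E2). They lie in $N_{r_1}(F(\beta))$, and by Lemma~\ref{lem:overlap}(c) within $L|x^{-1}y|$ of $f(yv_i^n)\in N_{r_1}(F(\beta'))$. As $F(\beta)\ne F(\beta')$, Lemma~\ref{lem:overlap}(b) gives $[F(\beta)]=[F(\beta')]$.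

\emph{Injective.} Let $\beta\ne\beta'$ with $[F(\beta)]=[F(\beta')]$. Then $F(\beta)\ne F(\beta')$, so some $N_r(F(\beta))\cap N_r(F(\beta'))$ is infinite by Lemma~\ref{lem:overlap}(c). Each of its points is within $r+c(\beta)$ of $f(\beta)$ and within $r+c(\beta')$ of $f(\beta')$. Balls are finite, so infinitely many $p\in\beta$ have $f(p)$ within $2r+c(\beta)+c(\beta')$ of $f(\beta')$. By (E2), $\beta\cap N_{r''}(\beta')$ is infinite for some $r''$, and $[\beta]=[\beta']$ by Lemma~\ref{lem:overlap}(b).

\emph{Adjacency.} By Lemma~\ref{lem:ext}(c), two adjacent vertices of $V_\Gamma$ are, in some order, $u=gv_ig^{-1}$ and $w=gv_{i+1}g^{-1}$. Write $F(gB_i)=xB_k$, so that $\varphi(u)=xv_kx^{-1}$, and $\varphi(w)=yv_jy^{-1}$. We locate the points $q_n=f(gv_i^n)$ in two ways.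

First, $gB_i\ne gv_{i+1}B_i$, so $xB_k\ne F(gv_{i+1}B_i)$. The point $q_n$ is within $r_1$ of $xB_k$. Since $d(gv_i^n,gv_{i+1}v_i^n)=1$, it is within $L+r_1$ of $F(gv_{i+1}B_i)$. By Lemma~\ref{lem:overlap}(a), all $q_n$ lie in a fixed neighborhood of the line $x\langle v_k\rangle$. By (E3) and Lemma~\ref{lem:surj} in dimension one, the line $x\langle v_k\rangle$ lies in a neighborhood of $\{q_n:n\in\mathbb Z\}$.

Second, $gv_i^n$ lies in the $4$-flat $gv_i^nB_{i+1}$, whose class is $w$ for every $n$. So $F(gv_i^nB_{i+1})$ has class $\varphi(w)$, it lies in $yC(v_j)$ by \eqref{eq:class}, and $q_n\in N_{r_1}(yC(v_j))$. Here it matters that $r_1$ does not depend on the $4$-flat.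

Together, $xv_k^n=yc_ns_n$ with $c_n\in C(v_j)$ and $|s_n|$ bounded. Choose $n\ne m$ with $s_n=s_m$. Then $\varphi(u)^{n-m}=xv_k^{n-m}x^{-1}=yc_nc_m^{-1}y^{-1}$ commutes with $\varphi(w)$. By Lemma~\ref{lem:central}, $\varphi(w)$ commutes with $\varphi(u)$, and $\varphi(u)\ne\varphi(w)$ by injectivity.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(2)]
By Proposition~\ref{prop:phi}, $\varphi$ sends pentagons to pentagons. By Lemma~\ref{lem:pent}(a), $\varphi(v_i)=gv_{\sigma(i)}g^{-1}$ for some $g\in A_\Lambda$, $\sigma\in D_5$. Compose $f$ with left multiplication by $g^{-1}$ and then with the automorphism induced by $\sigma^{-1}$. These isometries permute the $4$-flats and act on classes by conjugation by $g^{-1}$ and by the automorphism. So we may assume $\varphi(v_i)=v_i$ for all $i$.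

Let $z\in Z=\langle v_1,v_2,t\rangle$. The pentagon $\varphi(P_z)$ begins with $v_1,v_2$, so Lemma~\ref{lem:pent}(b) gives $\theta(z)=(\alpha(z),\beta(z))\in\mathbb Z^2$ with
\[
\varphi(zv_iz^{-1})=g_zv_ig_z^{-1}\quad\text{for all }i,\qquad g_z=v_1^{\alpha(z)}v_2^{\beta(z)} .
\]

\emph{$\theta$ is injective.} If $\theta(z)=\theta(z')$, then $zv_4z^{-1}=z'v_4z'^{-1}$ by injectivity of $\varphi$, and $z=z'$ by Example~\ref{ex:model}.

\emph{$\theta$ is Lipschitz up to a constant.} We show that $f(z)$ determines $g_z$ up to bounded error. For each $i$ the point $z$ lies in $zB_i$, and $[F(zB_i)]=\varphi(zv_iz^{-1})=g_zv_ig_z^{-1}$. By \eqref{eq:class}, $f(z)\in N_{r_1}(g_z\langle\mathrm{St}_\Lambda(v_i)\rangle)$ for all five $i$. Since $\bigcap_i\mathrm{St}_\Lambda(v_i)=\{h_1,h_2\}$, Lemmas~\ref{lem:retract} and~\ref{lem:cosets} give $r_2$, independent of $z$, such that $f(z)=g_z\eta s$ with $\eta\in\langle h_1,h_2\rangle$ and $|s|\le r_2$. The $1$-Lipschitz retraction $\pi\colon A_\Lambda\to\langle v_1,v_2\rangle\cong\mathbb Z^2$ kills $\eta$, so $\pi(f(z))=g_z\pi(s)$ is within $r_2$ of $g_z$. Therefore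
\[
|\theta(z)-\theta(z')|_1\le d\bigl(\pi f(z),\pi f(z')\bigr)+2r_2\le L|z-z'|_1+2r_2 .
\]
This contradicts \eqref{eq:growth}.
\end{proof}

\section{Extension graphs that embed in each other}\label{sec:B}

Disjoint unions of graphs correspond to free products. They make the extension graphs into infinite disjoint unions, where there is room to embed in both directions, while a group that is connected at infinity must stay near one free factor.

\begin{lemma}\label{lem:union}
Let $X,Y$ be nonempty finite graphs. Then $(X\sqcup Y)^{\mathrm{ext}}$ is the disjoint union of countably infinitely many copies of $X^{\mathrm{ext}}$ and countably infinitely many copies of $Y^{\mathrm{ext}}$, with no edges between different copies.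
\end{lemma}

\begin{proof}
Let $A=A_{X\sqcup Y}$. For a coset $gA_X$, the vertices $gxvx^{-1}g^{-1}$ with $x\in A_X$, $v\in V(X)$ span a copy of $X^{\mathrm{ext}}$; the same holds for $Y$. Every vertex lies in such a copy. It lies in only one: if $gvg^{-1}=g'vg'^{-1}$ with $v\in V(X)$, then $g^{-1}g'\in\langle\mathrm{St}(v)\rangle\subset A_X$ by Lemma~\ref{lem:ext}(a). Adjacent vertices have the form $gvg^{-1},gv'g^{-1}$ with $v\sim v'$, so they lie in the same copy. There are infinitely many cosets $gA_X$, since $A_X\cap A_Y=1$ makes the cosets $yA_X$, $y\in A_Y$, distinct.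
\end{proof}

\begin{lemma}\label{lem:oneend}
Let $X$ be a connected finite graph with at least two vertices. The complement of every ball in the Cayley graph of $A_X$ is connected.
\end{lemma}

\begin{proof}
Let $\mathcal B$ be the ball of radius $D$ about $1$. For $g\in A_X$ and an edge $v\sim w$, the plane $g\langle v,w\rangle\cong\mathbb Z^2$ meets $\mathcal B$ in a finite set, so all but finitely many of its points lie in one component of the complement of $\mathcal B$. Every vertex $v$ has a neighbor, so all but finitely many points of the line $g\langle v\rangle$ lie in one component $U(g,v)$, and $U(g,v)=U(g,w)$ for $v\sim w$. As $X$ is connected, $U(g,v)=U(g)$ does not depend on $v$. The elements $g$ and $gv^{\pm1}$ share the line $g\langle v\rangle$, so $U(g)=U$ does not depend on $g$.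

Let $|g|>D$, with reduced word $s_1^{n_1}\cdots s_r^{n_r}$, and fix a generator $v$. If there is $i$ with $s_i=v$ and $s_l\sim v$ for all $l>i$, then $gv^m$ is obtained by replacing $n_i$ by $n_i+m$, and for $m$ of the same sign as $n_i$ this word is reduced. Otherwise $s_1^{n_1}\cdots s_r^{n_r}v^m$ is reduced for all $m\ne0$. By (G2), in both cases $|gv^m|=|g|+|m|$ along one of the two rays of $g\langle v\rangle$ from $g$. This ray avoids $\mathcal B$ and enters $U$, so $g\in U$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Extension graphs.} By Lemma~\ref{lem:union}, $\Gamma'^{\,\mathrm{ext}}$ consists of countably infinitely many copies of $\Gamma^{\mathrm{ext}}$ and of $\Lambda^{\mathrm{ext}}$, and $\Lambda'^{\,\mathrm{ext}}$ consists of countably infinitely many copies of $\Lambda^{\mathrm{ext}}$ and isolated vertices. To embed the first in the second, send each copy into its own copy of $\Lambda^{\mathrm{ext}}$, using Theorem~\ref{thm:A}(1) for the copies of $\Gamma^{\mathrm{ext}}$. For the converse, send the copies of $\Lambda^{\mathrm{ext}}$ to distinct copies of $\Lambda^{\mathrm{ext}}$,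 and the isolated vertices into distinct copies of $\Gamma^{\mathrm{ext}}$.

\emph{The embedding $A_{\Lambda'}\to A_{\Gamma'}$.} The subgraph of $\Gamma'$ induced on $\Lambda$ and one vertex of $\Gamma$ is isomorphic to $\Lambda'$, so $A_{\Lambda'}$ embeds isometrically by Lemma~\ref{lem:retract}.

\emph{No coarse embedding $A_{\Gamma'}\to A_{\Lambda'}$.} Restricting one to the isometrically embedded subgroup $A_\Gamma$ would give a coarse embedding $f\colon A_\Gamma\to G=A_\Lambda*\langle s\rangle$, where $s$ is the isolated vertex. View $G$ as a star of groups with center $A_\Lambda$, leaf $\langle s\rangle$ and trivial edge group, so that the edges of $T$ are the points of $G$. We apply Lemma~\ref{lem:locate} to $W=f(A_\Gamma)$. For an edge $\varepsilon=\{g\}$, the set $S_\varepsilon=f^{-1}(N_L(g))$ has diameter at most some $D$ independent of $g$, by (E2). If $S_\varepsilon$ is empty, then $W$ lies in one side of $\varepsilon$ by Lemma~\ref{lem:sides}(b). Otherwise pick $x\in S_\varepsilon$. The complement of the $D$-ball about $x$ is connected by Lemma~\ref{lem:oneend} and misses $S_\varepsilon$,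 so it maps to one side of $\varepsilon$, and the ball maps into $N_r(g)$ for $r=L(D+1)$. This is hypothesis (a). Hypothesis (b) holds because $W$ is infinite and balls are finite. Hence $f(A_\Gamma)\subset N_r(u)$ with $u=g\langle s\rangle$ or $u=gA_\Lambda$. In the first case $\langle v_1,v_2\rangle\cong\mathbb Z^2$ would be thin by Lemma~\ref{lem:thin}, which is false. In the second case (E3) gives a coarse embedding $A_\Gamma\to A_\Lambda$, contradicting Theorem~\ref{thm:A}(2).
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBP}
Shaked Bader, Oussama Bensaid, Harry Petyt,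
\emph{Quasiisometric embeddings between right-angled Artin groups: flexibility},
arXiv:2605.13314 (2026).

\bibitem{Servatius}
Servatius, 1989.

\bibitem{Wright}
Wright,
\emph{Finite asymptotic dimension for CAT(0) cube complexes},
Geom. Topol., 2012.

\end{thebibliography}
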